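\title{The semidegree threshold for balanced antidirected trees in digraphs}

\begin{abstract}
Let $D$ be a digraph that has a vertex of outdegree and a vertex of indegree slightly above $2k$, where $k$ is linear in the order of $D$. How large must the minimum semidegree of $D$ be to force every balanced antidirected tree with $k$ arcs and polylogarithmic maximum degree? A bound of about $3k/5$ is known to suffice and about $k/2$ is necessary, and Kontogeorgiou, Santos and Stein asked whether about $k/2$ suffices. We show that it does not, and that the optimal constant is $8/15$. The counterexamples combine a grid-like digraph with disjoint cliques. The matching embedding theorem uses the regularity lemma, a fractional packing lemma proved by duality, and an analysis of how the out- and inneighborhood classes of the reduced digraph overlap.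
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{digraph} has no loops and no parallel arcs in the same direction, but it may contain both arcs $uv$ and $vu$. The \emph{minimum semidegree} $\delta^0(D)$ of a digraph $D$ is the minimum, over all vertices, of the smaller of the indegree and the outdegree. For a host digraph $D$ we let $\Delta(D)$ be the largest integer $m$ such that $D$ has a vertex of outdegree at least $m$ and a vertex of indegree at least $m$; the two vertices may differ. An \emph{oriented tree} is an orientation of a tree, and for such a tree $T$ we write $\Delta(T)$ for the maximum degree of the underlying undirected tree. We write $T\subseteq D$, and say that $D$ \emph{contains} $T$, if $D$ has a subdigraph isomorphic to $T$.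

An oriented tree is \emph{antidirected} if it has no directed path with two arcs. Then every vertex is a source or a sink. We call the sources \emph{plus} vertices and the sinks \emph{minus} vertices, so that every arc goes from a plus vertex to a minus vertex and the two signs are the two bipartition classes of the tree. The tree is \emph{balanced} if these classes have the same size. A balanced tree with $k$ arcs has $k$ odd and $\frac{k+1}2$ vertices of each sign.

If $\delta^0(D)\ge k$, then every oriented tree with $k$ arcs embeds greedily, vertex by vertex. Semidegree $k-1$ is not enough: a disjoint union of complete digraphs on $k$ vertices has no room for a tree on $k+1$ vertices. To go below $k$ one needs something that joins such small dense parts, and the weakest thing to ask for is a single vertex of large degree. A vertex of large outdegree can help only as the image of a plus vertex, and one of large indegree only as the image of a minus vertex, which is why $\Delta(D)$ asks for both. For $\alpha,\gamma>0$ and $c\in\mathbb R$ consider the following statement.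

\begin{quote}
$\mathrm{Emb}(\alpha,\gamma,c)$: \emph{There is $n_0$ such that for all $n\ge n_0$ and all $k\ge\gamma n$, every $n$-vertex digraph $D$ with $\delta^0(D)\ge(1+\gamma)\alpha k$ and $\Delta(D)\ge2(1+\gamma)k$ contains every balanced antidirected tree $T$ with $k$ arcs and $\Delta(T)\le(\log n)^c$.}
\end{quote}

For $c\le0$ the statement is vacuous, since $\Delta(T)\le1$ forces $k\le1<\gamma n$ for large $n$. The following result is a corollary in \cite{KSS}.

\begin{theorem}[\cite{KSS}]\label{thm:known}
$\mathrm{Emb}(\frac35,\gamma,c)$ holds for every $\gamma>0$ and $c\in\mathbb R$.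
\end{theorem}

It is known that the bound on $\Delta(D)$ is essentially best possible and that the bound on $\delta^0(D)$ needs to be at least about $k/2$; Example~\ref{ex:cliques} shows the latter. Kontogeorgiou, Santos and Stein \cite{KSS} ask whether Theorem~\ref{thm:known} can be improved to meet this lower bound, that is, whether $\mathrm{Emb}(\frac12,\gamma,c)$ holds for every $\gamma>0$ and $c\in\mathbb R$, or whether a larger minimum semidegree is necessary in general digraphs. We show that a larger one is necessary and determine the constant.

\begin{theorem}\label{thm:lower}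
Let $m\ge2$ be an integer and $\frac12<\delta<\frac{2m}{4m-1}$. There is a constant $\Delta_0=\Delta_0(m,\delta)$ such that for every sufficiently large odd $k$ there are a digraph $D$ with $n\le2m\delta k+O_m(1)$ vertices, $\delta^0(D)\ge\delta k$ and $\Delta(D)\ge m\delta k$, and a balanced antidirected tree $T$ with $k$ arcs and $\Delta(T)\le\Delta_0$, such that $T\not\subseteq D$.
\end{theorem}

\begin{theorem}\label{thm:upper}
$\mathrm{Emb}(\frac8{15},\gamma,c)$ holds for every $\gamma>0$ and $c\in\mathbb R$.
\end{theorem}

\begin{corollary}\label{cor:main}
\begin{enumerate}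
\item[(a)] $\mathrm{Emb}(\frac12,\gamma,c)$ fails for every $0<\gamma<\frac1{15}$ and every $c>0$. It holds for every $\gamma>\frac1{15}$ and every $c\in\mathbb R$.
\item[(b)] For every $0<\alpha<\frac8{15}$ there is $\gamma>0$ such that $\mathrm{Emb}(\alpha,\gamma,c)$ fails for every $c>0$. Thus the constant $\frac35$ in Theorem~\ref{thm:known} can be replaced by $\frac8{15}$ and by no smaller constant.
\item[(c)] For every $C>0$ there are $\eta>0$ and $\Delta_0$ such that for every sufficiently large odd $k$ some digraph $D$ with $O_C(k)$ vertices, $\delta^0(D)\ge(\frac12+\eta)k$ and $\Delta(D)\ge Ck$ does not contain some balanced antidirected tree with $k$ arcs and maximum degree at most $\Delta_0$.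
\end{enumerate}
\end{corollary}

\begin{proof}
In the digraphs of Theorem~\ref{thm:lower} we have $n>\delta k$, so $n\to\infty$ with $k$, and $\Delta_0\le(\log n)^c$ for $c>0$ and large $k$.

(a) For $\gamma<\frac1{15}$ apply Theorem~\ref{thm:lower} with $m=4$ and $\delta=\frac{1+\gamma}2<\frac8{15}$. Then $\delta^0(D)\ge(1+\gamma)\frac k2$, $\Delta(D)\ge4\delta k=2(1+\gamma)k$, and $n\le\frac{64}{15}k+O(1)$, so $\gamma n\le\frac{64}{225}k+O(1)\le k$ for large $k$. For $\gamma>\frac1{15}$ put $\gamma'=\frac{15\gamma-1}{16}$. Then $0<\gamma'\le\gamma$ and $(1+\gamma')\frac8{15}=\frac{1+\gamma}2$, so $\mathrm{Emb}(\frac8{15},\gamma',c)$ implies $\mathrm{Emb}(\frac12,\gamma,c)$.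

(b) Choose $\delta$ with $\max\{\alpha,\frac12\}<\delta<\frac8{15}$, and then $\gamma>0$ with $(1+\gamma)\alpha\le\delta$, $2(1+\gamma)\le4\delta$ and $5\gamma\le1$. Apply Theorem~\ref{thm:lower} with $m=4$; here $n\le5k$ for large $k$, so $\gamma n\le k$.

(c) Take an integer $m\ge\max\{2,2C\}$, any admissible $\delta$, and $\eta=\delta-\frac12$. Then $m\delta\ge C$.
\end{proof}

Section~\ref{sec:models} introduces two model hosts and shows by a short computation where $\frac8{15}$ comes from. Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}, and Sections~\ref{sec:frac}--\ref{sec:assign} prove Theorem~\ref{thm:upper}.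

\section{Cliques, grids and the constant $8/15$}\label{sec:models}

\subsection{Cliques}

A vertex of large degree is used by placing on it a vertex that cuts the tree into small parts.

\begin{lemma}\label{lem:centroid}
Every tree $T$ on $N$ vertices has a vertex $z_0$ such that the components of $T-z_0$ can be divided into three groups, some possibly empty, each containing at most $N/2$ vertices.
\end{lemma}

\begin{proof}
Choose $z_0$ so that the largest component $C$ of $T-z_0$ is as small as possible. Suppose $|C|>N/2$, and let $z'$ be the neighbor of $z_0$ in $C$. The components of $T-z'$ are $T-C$, which has fewer than $N/2$ vertices, and proper subsets of $C$; all are smaller than $C$, a contradiction. So each component of $T-z_0$ has at most $N/2$ vertices. Start with one group for each component and merge two groups as long as they have at most $N/2$ vertices together. At the end any two groups have more than $N/2$ vertices together, so four groups would have more than $N$.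
\end{proof}

Let $C^-(m,s)$ consist of disjoint complete digraphs $Q_1,\dots,Q_m$ on $s$ vertices each, together with a vertex $x^-$, arcs from all vertices of $Q_1,\dots,Q_m$ to $x^-$, and arcs from $x^-$ to all vertices of $Q_1$. The last arcs serve only to give $x^-$ outdegree $s$. Thus $\delta^0\ge s-1$ and $x^-$ has indegree $ms$. Let $C^+(m,s)$ be obtained by reversing all arcs, and call its special vertex $x^+$.

\begin{example}\label{ex:cliques}
Let $m\ge3$ and let $D$ be the disjoint union of $C^+(m,s)$ and $C^-(m,s)$, so $\delta^0(D)\ge s-1$ and $\Delta(D)\ge ms$. If $2s<k$, then $D$ does not contain the antidirected path with $k$ arcs: deleting the special vertex from a copy leaves at most two subpaths, each inside one clique, so $k+1\le2s+1$. If $2s\ge k+1$, then $D$ contains every antidirected tree with $k$ arcs: place the vertex $z_0$ of Lemma~\ref{lem:centroid} on $x^+$ or $x^-$ according to its sign, and place the three groups arbitrarily in three cliques of the same component of $D$.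
\end{example}

In this family the threshold is $k/2$, however large $m$ is, and so $\frac12$ is the constant one would guess. The family hides one feature of digraphs: the sets that can receive plus vertices and the sets that can receive minus vertices need not be the same.

\subsection{Blocks and the grid}

\begin{lemma}\label{lem:block}
Let $H$ be a digraph, let $X_1,\dots,X_m$ be pairwise disjoint and $Y_1,\dots,Y_m$ pairwise disjoint subsets of $V(H)$, and suppose that $\varphi$ embeds an antidirected tree $T$ with at least one arc into $H$ so that every arc of $T$ is mapped to an arc from $X_i$ to $Y_i$ for some $i$. Then there is one index $i$ such that all plus vertices are mapped to $X_i$ and all minus vertices to $Y_i$.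
\end{lemma}

\begin{proof}
Two arcs of $T$ with a common vertex have a common tail or a common head, so by disjointness they have the same index $i$. The tree is connected.
\end{proof}

We think of the pairs $(X_i,Y_i)$ as \emph{blocks}. For disjoint cliques $X_i=Y_i=Q_i$, and subtrees placed in different blocks never compete for vertices. If the partition into the $X_i$ crosses the partition into the $Y_j$, then the plus vertices of a subtree in block $i$ and the minus vertices of a subtree in block $j$ must fit together into $X_i\cup Y_j$, and this set may be much smaller than $|X_i|+|Y_j|$ for \emph{every} pair $i,j$.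

The extreme case is a grid. Take disjoint sets $W_{ij}$, $i,j\in[m]$, of size $h$, and let $X_i=\bigcup_jW_{ij}$ be the rows and $Y_j=\bigcup_iW_{ij}$ the columns. Put in all arcs $uv$ with $u\ne v$, $u\in X_i$ and $v\in Y_i$ for some $i$. A vertex of $W_{ij}$ then has outneighborhood $Y_i$ and inneighborhood $X_j$, each minus possibly the vertex itself. Add a vertex $x^+$ with arcs to all vertices of the grid and arcs from all vertices of $X_1$ to $x^+$. Call this digraph $\Gamma^+(m,h)$. With $s=mh$ it has $\delta^0\ge s-1$, the vertex $x^+$ has outdegree $ms$, and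
\begin{equation}\label{eq:cross}
|X_i\cup Y_j|=(2m-1)h=\Big(2-\frac1m\Big)s\qquad\text{for all }i,j\in[m].
\end{equation}

\subsection{The computation for $m=4$}\label{sub:heur}

We measure sizes in units of $k$ and ignore small errors. Let $D$ be the disjoint union of $\Gamma^+(4,h)$ and $C^-(4,s)$ with $s=4h=\delta$, where $\frac12<\delta<\frac47$. Then $\Delta(D)\ge4\delta>2$. Let $T$ have a plus vertex $z_0$ such that $T-z_0$ has a component $L$ of size $\lambda$ consisting almost entirely of plus vertices, a component $R$ of size $\lambda$ consisting almost entirely of minus vertices, and otherwise only tiny components, of total size $1-2\lambda$. Suppose also that deleting any plus vertex other than $z_0$ leaves a component with almost all vertices.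

In the grid a single block offers only $\frac74\delta<1$ vertices, so the tree must be cut by placing a plus vertex on $x^+$, and only $z_0$ cuts it. Then $L$ lies in some block $i$ and $R$ in some block $j$, and \eqref{eq:cross} requires $2\lambda\le\frac74\delta$. Among the cliques the tree must be cut by placing a minus vertex on $x^-$. This vertex lies in one component of $T-z_0$, and everything outside that component stays connected and must fit into one clique, which requires $1-\lambda\le\delta$. Both fail if
\[
\tfrac78\delta<\lambda<1-\delta ,
\]
and such $\lambda$ exists exactly when $\delta<\frac8{15}$. For instance, $\delta=0.52$ and $\lambda=0.47$ give $2\lambda=0.94>0.91=\frac74\delta$ and $1-\lambda=0.53>\delta$. For general $m$ the condition is $(1-\frac1{2m})\delta<1-\delta$, that is, $\delta<\frac{2m}{4m-1}$. This bound decreases in $m$, and $m=4$ is the smallest value that reaches $\Delta(D)\ge2k$: for $m=3$ we have $m\delta<\frac{18}{11}$ and for $m=2$ we have $m\delta<\frac87$.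

\subsection{Plan of the embedding proof}

Theorem~\ref{thm:upper} says that no host does worse than this one. The regularity lemma replaces $D$ by a weighted digraph of bounded order, which has a canonical system of blocks. We place a vertex $z$ of $T$ on a vertex of large degree and assign each component of $T-z$ to a block. If block $i$ receives $a_i$ plus and $b_i$ minus vertices, the conditions $a_i+b_j\le|X_i\cup Y_j|$ are necessary. Section~\ref{sec:frac} shows that for balanced trees and semidegree at least $\frac12$ these pairwise conditions are also sufficient in a fractional sense, and Section~\ref{sec:embed} turns a fractional solution into an embedding. Section~\ref{sec:assign} shows that semidegree $\frac8{15}$ guarantees a vertex $z$ and an assignment that satisfies the conditions. Only this last step needs more than $\frac12$.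

\section{Proof of Theorem~\ref{thm:lower}}\label{sec:lower}

Put $\varepsilon=\frac18\big(2-(4-\frac1m)\delta\big)$, which is positive because $\delta<\frac{2m}{4m-1}$, and $\lambda=1-\delta-2\varepsilon$. Using $\delta>\frac12$ we get
\begin{equation}\label{eq:params}
\Big(2-\frac1m\Big)\delta=2-2\delta-8\varepsilon<1-8\varepsilon,\qquad 2\lambda=\Big(2-\frac1m\Big)\delta+4\varepsilon,\qquad 0<\lambda<\frac12 .
\end{equation}
Throughout, $k$ is odd and large in terms of $m$ and $\delta$.

\subsection*{The digraph}
Let $h=\lceil(\delta k+1)/m\rceil$ and $s=mh$, so $\delta k+1\le s\le\delta k+m+1$. Let $D$ be the disjoint union of $\Gamma^+(m,h)$ and $C^-(m,s)$. Then $n=2ms+2\le2m\delta k+O_m(1)$, $\delta^0(D)\ge s-1\ge\delta k$ and $\Delta(D)\ge ms\ge m\delta k$. By \eqref{eq:cross} and \eqref{eq:params}, for all $i,j$,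
\begin{equation}\label{eq:cross2}
|X_i\cup Y_j|\le\Big(2-\frac1m\Big)\delta k+2m+1\le(1-8\varepsilon)k+2m+1 .
\end{equation}

\subsection*{The tree}
A subtree of bounded degree that is almost entirely plus is obtained from a path by attaching many plus leaves to its minus vertices. To make sure that no plus vertex other than $z_0$ cuts the tree, we let $L$ and $R$ branch into many short paths immediately below their minus roots. Let $q=\lceil2/\varepsilon\rceil$, $r=\lceil\lambda k/(q(q+1))\rceil$ and $f=\frac{k+1}2-qr(q+2)-2$. We show below that $f\ge q$. The tree $T$ has a plus root $z_0$, and $T-z_0$ has the following components (Figure~\ref{fig:tree}).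
\begin{itemize}
\item $L$ consists of a minus neighbor $v_1$ of $z_0$, one plus leaf at $v_1$, and $q$ branches. Each branch is a path $c_1m_1c_2m_2\cdots c_rm_r$ with $c_1$ adjacent to $v_1$, all $c_i$ plus and all $m_i$ minus, in which every $m_i$ has $q$ additional plus leaves.
\item $R$ consists of a minus neighbor $v_2$ of $z_0$ and $q$ branches. Each branch is a path $c_1m_1\cdots c_rm_r$ as before, with $c_1$ adjacent to $v_2$, in which every $c_i$ has $q$ additional minus leaves.
\item Write $f=f_1+\dots+f_q$ with $f_i\in\{\lfloor f/q\rfloor,\lceil f/q\rceil\}$. For each $i$ there is an antidirected path on $2f_i$ vertices, joined to $z_0$ by its minus endvertex.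
\end{itemize}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (-5,0)--(5,0);
\draw (0,0)--(0,1.5);
\draw (-1,0)--(-1,-0.8);
\draw[dashed] (-1,0)--(-1.8,0.8);
\draw[dashed] (1,0)--(1.8,0.8);
\draw[dashed] (0,0)--(0.55,0.8);
\foreach \x in {-3,-5} {\foreach \y in {-0.3,0.3} {\draw (\x,0)--(\x+\y,-0.8); \fill (\x+\y,-0.8) circle (2.2pt);}}
\foreach \x in {2,4} {\foreach \y in {-0.3,0.3} {\draw (\x,0)--(\x+\y,-0.8); \filldraw[fill=white] (\x+\y,-0.8) circle (2.2pt);}}
\foreach \x in {-4,-2,0,2,4} {\fill (\x,0) circle (2.2pt);}
\foreach \x in {-5,-3,-1,1,3,5} {\filldraw[fill=white] (\x,0) circle (2.2pt);}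
\fill (-1,-0.8) circle (2.2pt);
\filldraw[fill=white] (0,0.75) circle (2.2pt);
\fill (0,1.5) circle (2.2pt);
\node[below] at (0,-0.05) {$z_0$};
\node[above] at (-0.85,0.05) {$v_1$};
\node[below] at (1,-0.05) {$v_2$};
\node at (-3.5,0.7) {$L$};
\node at (3.5,0.7) {$R$};
\end{tikzpicture}
\caption{The shape of the tree in Theorem~\ref{thm:lower}. Plus vertices are black, minus vertices are white, and all arcs go from black to white. One branch of $L$ (mostly plus), one branch of $R$ (mostly minus) and one path at $z_0$ are drawn; dashed edges lead to further branches and paths of the same kind.}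
\label{fig:tree}
\end{figure}

The component $L$ has $qr(q+1)+1$ plus and $qr+1$ minus vertices, $R$ has $qr$ plus and $qr(q+1)+1$ minus vertices, and the paths have $f$ vertices of each sign. Counting $z_0$, each sign occurs $qr(q+2)+2+f=\frac{k+1}2$ times. So $T$ is balanced with $k$ arcs, and $\Delta(T)\le q+2=:\Delta_0$. We need three properties.
\begin{itemize}
\item[(T1)] Every component of $T-z_0$ has at most $(\lambda+\varepsilon)k=(1-\delta-\varepsilon)k$ vertices.
\item[(T2)] $L$ has at least $\lambda k$ plus vertices and $R$ has at least $\lambda k$ minus vertices.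
\item[(T3)] For every plus vertex $z\ne z_0$, the subtree of $T$ rooted at $z$ has at most $\varepsilon k$ vertices.
\end{itemize}
For (T1), use $r\le\frac{\lambda k}{q(q+1)}+1$ and $\frac\lambda{q+1}<\frac\varepsilon4$ to get
\[
|R|<|L|=qr(q+2)+2\le\lambda k+\frac{\lambda k}{q+1}+q(q+2)+2\le(\lambda+\varepsilon)k .
\]
Hence $f\ge\frac{k+1}2-(1-\delta-\varepsilon)k>\varepsilon k\ge q$. As $f\le\frac k2$, each path at $z_0$ has at most $\frac kq+2\le\varepsilon k$ vertices. Property (T2) holds because $qr(q+1)\ge\lambda k$. For (T3), the subtree at $z$ is a single leaf, or lies in one of the paths at $z_0$, or lies in one branch of $L$ or $R$, and a branch has $r(q+2)\le\frac{\lambda k}q\cdot\frac{q+2}{q+1}+q+2\le\frac{2k}{3q}+q+2\le\varepsilon k$ vertices.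

\subsection*{$T$ is not contained in $\Gamma^+(m,h)$}
Suppose $\varphi$ embeds $T$. Let $Y_1'=Y_1\cup\{x^+\}$ and $Y_i'=Y_i$ for $i\ne1$. Every arc that does not start at $x^+$ goes from $X_i$ to $Y_i'$ for some $i$.

If no plus vertex is mapped to $x^+$, Lemma~\ref{lem:block} gives $\varphi(T)\subseteq X_i\cup Y_i'$ for some $i$, so $k+1\le(1-8\varepsilon)k+2m+2$ by \eqref{eq:cross2}, which is false. So some plus vertex $z$ is mapped to $x^+$, and Lemma~\ref{lem:block} applies, with the sets $X_i,Y_i$, to each component of $T-z$ that has an arc. If $z=z_0$, the plus vertices of $L$ lie in some $X_i$ and the minus vertices of $R$ in some $Y_j$. By (T2) and \eqref{eq:cross2}, $2\lambda k\le(2-\frac1m)\delta k+2m+1$, which contradicts the middle identity in \eqref{eq:params}. If $z\ne z_0$, then by (T3) the component of $T-z$ containing $z_0$ has more than $(1-\varepsilon)k$ vertices, all mapped to some $X_i\cup Y_i$, which contradicts \eqref{eq:cross2}.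

\subsection*{$T$ is not contained in $C^-(m,s)$}
Suppose $\varphi$ embeds $T$. If $x^-$ is not used, then $\varphi(T)$ lies in one clique. Otherwise let $\varphi(z)=x^-$; each component of $T-z$ lies in one clique. If $z$ is plus, each component contains an outneighbor of $z$, whose image lies in $Q_1$, so $\varphi(T)\subseteq Q_1\cup\{x^-\}$. Both cases give $k+1\le s+1\le\delta k+m+2$, which is false since $\delta<\frac47$. If $z$ is minus, then $z$ lies in a component $C$ of $T-z_0$, and the component of $T-z$ containing $z_0$ contains $T-C$. By (T1) it has at least $k+1-(1-\delta-\varepsilon)k>(\delta+\varepsilon)k>s$ vertices, too many for one clique.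

Since $T$ is connected, $T\not\subseteq D$. This proves Theorem~\ref{thm:lower}. \hfill$\square$

\section{A fractional packing lemma}\label{sec:frac}

Let $V$ be a finite set with masses $\mu(v)>0$, and $\mu(S)=\sum_{v\in S}\mu(v)$. In the application $V$ is the set of clusters of a regular partition and sizes are measured roughly in units of $k$. Block $i$ has to carry a mass $a_i$ of plus vertices and a mass $b_i$ of minus vertices. We spread both over the arcs of the block by one probability distribution $w_i$: an arc $(u,v)$ puts load $a_iw_i(u,v)$ on its tail and $b_iw_i(u,v)$ on its head.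

\begin{lemma}\label{lem:frac}
Let $I$ be a finite set. For $i\in I$ let $X_i,Y_i\subseteq V$ be nonempty and $E_i\subseteq X_i\times Y_i$, with the $X_i$ pairwise disjoint and the $Y_i$ pairwise disjoint. Suppose that $N_i^+(u)=\{v:(u,v)\in E_i\}$ has mass at least $\frac12$ for every $u\in X_i$, and $N_i^-(v)=\{u:(u,v)\in E_i\}$ has mass at least $\frac12$ for every $v\in Y_i$. Let $a_i,b_i\ge0$ satisfy $\sum_ia_i\le\frac12$, $\sum_ib_i\le\frac12$ and
\begin{equation}\label{eq:pair}
a_i+b_j\le\mu(X_i\cup Y_j)\qquad\text{for all }i,j\in I .
\end{equation}
Then there are probability distributions $w_i$ on $E_i$ such that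
\begin{equation}\label{eq:load}
\sum_{i\in I}\Big(a_i\sum_{v'}w_i(v,v')+b_i\sum_{v'}w_i(v',v)\Big)\le\mu(v)\qquad\text{for all }v\in V .
\end{equation}
\end{lemma}

Condition \eqref{eq:pair} is necessary, as one sees by summing \eqref{eq:load} over $v\in X_i\cup Y_j$. The other hypotheses are needed already for one block with $X\cap Y=\emptyset$ and $E=X\times Y$, where the load on $X$ is $a$. With $\mu(X)=\frac14$, $\mu(Y)=\frac34$, $a=b=\frac12$ only the degree condition fails, and with $\mu(X)=\mu(Y)=\frac12$, $a=\frac34$, $b=\frac14$ only $\sum a_i\le\frac12$ fails. The bounds on $\sum a_i$ and $\sum b_i$ are where the balance of the tree enters the proof of Theorem~\ref{thm:upper}.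

\begin{proof}
We may assume that all $a_i,b_i$ are positive. Otherwise replace them by $(1-\kappa)a_i+\frac\kappa{4|I|}$ and $(1-\kappa)b_i+\frac\kappa{4|I|}$ with $0<\kappa<1$. The sums stay at most $\frac12$, and \eqref{eq:pair} persists because $\frac\kappa{2|I|}\le\frac\kappa2\le\kappa\mu(X_i\cup Y_j)$. The tuples $(w_i)$ range over a compact set, so a limit point of solutions as $\kappa\to0$ solves the original problem.

\medskip\noindent\emph{Duality.} The left sides of \eqref{eq:load} form a vector in $\mathbb R^V$, and the set of these vectors is compact and convex. If it is disjoint from the closed convex set $\{y:y\le\mu\}$, the two sets are strictly separated by a linear functional $y\mapsto\sum_v\pi(v)y(v)$ that is bounded above on $\{y\le\mu\}$. Boundedness forces $\pi\ge0$, and then the supremum is $\sum_v\pi(v)\mu(v)$. The minimum over load vectors is $\sum_i\lambda_i$, where $\lambda_i=\min_{(u,v)\in E_i}\big(a_i\pi(u)+b_i\pi(v)\big)$. Think of $\pi$ as a price and of $\lambda_i$ as the cheapest way to place block $i$. It suffices to show that for every $\pi\ge0$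
\begin{equation}\label{eq:dual}
\sum_i\lambda_i\le\sum_v\pi(v)\mu(v)=\int_0^\infty\mu(S_\tau)\,d\tau,\qquad\text{where }S_\tau=\{v:\pi(v)\ge\tau\}.
\end{equation}

\noindent\emph{Large sets with high price.} Let $x_i=\pi(u_i)$ be the minimum of $\pi$ on $X_i$ and $y_i=\pi(v_i)$ the minimum on $Y_i$, and let $\theta_i=\lambda_i-a_ix_i-b_iy_i\ge0$. Put
\[
A_i=N_i^-(v_i)\subseteq X_i,\quad B_i=N_i^+(u_i)\subseteq Y_i,\quad \alpha_i=x_i+\frac{\theta_i}{a_i},\quad \beta_i=y_i+\frac{\theta_i}{b_i}.
\]
Then $\lambda_i=a_i\alpha_i+b_iy_i=a_ix_i+b_i\beta_i$. For $u\in A_i$ we have $a_i\pi(u)+b_iy_i\ge\lambda_i$, so $\pi\ge\alpha_i$ on $A_i$; for $v\in B_i$ we have $a_ix_i+b_i\pi(v)\ge\lambda_i$, so $\pi\ge\beta_i$ on $B_i$. The sets $A_i$ are pairwise disjoint, so are the $B_i$, and all have mass at least $\frac12$.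

The case of one block shows the mechanism. Drop the index and let $y\le x$. For $\tau\le y$ we have $S_\tau\supseteq X\cup Y$, of mass at least $a+b$; for $y<\tau\le\alpha$ we have $S_\tau\supseteq A$, of mass at least $\frac12\ge a$. So the integral in \eqref{eq:dual} is at least $(a+b)y+a(\alpha-y)=\lambda$. If $x<y$ one uses $\lambda=ax+b\beta$ and $B$ instead. For several blocks we make the same choice in each block and compare level by level.

Let $I_1=\{i:y_i\le x_i\}$, $I_2=I\setminus I_1$, and for $\tau>0$
\[
P_\tau=\{i\in I_1:\tau\le\alpha_i\}\cup\{i\in I_2:\tau\le x_i\},\qquad Q_\tau=\{i\in I_1:\tau\le y_i\}\cup\{i\in I_2:\tau\le\beta_i\},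
\]
\[
h(\tau)=\sum_{i\in P_\tau}a_i+\sum_{i\in Q_\tau}b_i\le1 .
\]
Then $\int_0^\infty h=\sum_{I_1}(a_i\alpha_i+b_iy_i)+\sum_{I_2}(a_ix_i+b_i\beta_i)=\sum_i\lambda_i$. Since $x_i\le\alpha_i$ and $y_i\le\beta_i$, we have $A_i\subseteq S_\tau$ for $i\in P_\tau$ and $B_i\subseteq S_\tau$ for $i\in Q_\tau$. Call $\tau$ \emph{bad} if $\mu(S_\tau)<h(\tau)$.

\medskip\noindent\emph{Which levels are bad.} If $|P_\tau|\ge2$ or $|Q_\tau|\ge2$, then $\mu(S_\tau)\ge1\ge h(\tau)$. If one of $P_\tau,Q_\tau$ is empty and the other has at most one element, then $h(\tau)=0$ or $h(\tau)\le\frac12\le\mu(S_\tau)$. So a bad $\tau$ has $P_\tau=\{i\}$, $Q_\tau=\{j\}$ and $h(\tau)=a_i+b_j$. By \eqref{eq:pair} it also has $\tau>\min(x_i,y_j)$, since otherwise $S_\tau\supseteq X_i\cup Y_j$. This excludes $i=j$: for $i=j\in I_1$ we have $\tau\le y_i\le x_i$, and for $i=j\in I_2$ we have $\tau\le x_i<y_i$. So $i\ne j$. If $j\in I_1$, then $\tau\le y_j\le x_j\le\alpha_j$ gives $j\in P_\tau$, which is false. If $i\in I_2$, then $\tau\le x_i<y_i\le\beta_i$ gives $i\in Q_\tau$, which is false. Hence $i\in I_1$ and $j\in I_2$.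

If no $\tau$ is bad, \eqref{eq:dual} holds. Otherwise, since $P_\tau$ and $Q_\tau$ shrink as $\tau$ grows, the pair $(i,j)$ is the same for all bad $\tau$; call it $(1,2)$. Every bad $\tau$ satisfies
\[
\min(x_1,y_2)<\tau\le\min(\alpha_1,\beta_2),\qquad h(\tau)-\mu(S_\tau)\le a_1+b_2-\tfrac12\le\min(a_1,b_2).
\]
It also satisfies $\tau>\beta_1$, since otherwise $S_\tau\supseteq B_1\cup B_2$ has mass at least $1$, and $\tau>\alpha_2$, since otherwise $S_\tau\supseteq A_1\cup A_2$. Therefore $\beta_1<\beta_2$ and $\alpha_2<\alpha_1$.

\medskip\noindent\emph{The deficit is compensated.} Suppose first $x_1\le y_2$. Bad levels lie in $(x_1,\alpha_1]$, an interval of length $\theta_1/a_1$, so they contribute a deficit of at most $a_1\cdot\theta_1/a_1=\theta_1$ to $\int(\mu(S_\tau)-h(\tau))\,d\tau$. For $\tau\in(y_1,\beta_1]$ we have $B_1\cup B_2\subseteq S_\tau$, so $\mu(S_\tau)\ge1$, while $1\notin Q_\tau$ gives $h(\tau)\le1-b_1$. This interval has length $\theta_1/b_1$ and contributes a surplus of at least $\theta_1$.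

Suppose now $y_2<x_1$. Bad levels lie in $(y_2,\beta_2]$ and contribute a deficit of at most $b_2\cdot\theta_2/b_2=\theta_2$. For $\tau\in(x_2,\alpha_2]$ we have $A_1\cup A_2\subseteq S_\tau$, while $2\notin P_\tau$ gives $h(\tau)\le1-a_2$. The surplus is at least $a_2\cdot\theta_2/a_2=\theta_2$.

All other levels contribute a nonnegative amount, so $\int\mu(S_\tau)\ge\int h$, which is \eqref{eq:dual}.
\end{proof}

\section{Regularity and the embedding lemma}\label{sec:embed}

Fix $\gamma$ and $c$ as in Theorem~\ref{thm:upper}. Decreasing $\gamma$ weakens all hypotheses on $k$ and $D$, so we assume $\gamma\le\frac1{10}$. Put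
\[
\eta=\frac{\gamma^2}{10},\qquad\varepsilon=\frac{\gamma\eta^2}{1000},\qquad k'=\Big(1+\frac\gamma2\Big)k .
\]
Let $n$ be large in terms of $\gamma$ and $c$, and let $k$, $D$, $T$ be as in $\mathrm{Emb}(\frac8{15},\gamma,c)$. Then $\gamma n\le k\le n/2$, the second inequality because $\Delta(D)\ge 2k$.

\subsection{The reduced digraph and its blocks}

For disjoint nonempty vertex sets $A,B$ in a digraph, the \emph{density} of $(A,B)$ is the number of arcs from $A$ to $B$ divided by $|A||B|$. The pair $(A,B)$ is \emph{$\varepsilon$-regular} if the density of $(A',B')$ differs from that of $(A,B)$ by at most $\varepsilon$ whenever $A'\subseteq A$, $B'\subseteq B$, $|A'|\ge\varepsilon|A|$ and $|B'|\ge\varepsilon|B|$. We use regularity only through the following fact. If $(A,B)$ is $\varepsilon$-regular of density at least $\eta$ and $S\subseteq B$ has $|S|\ge\varepsilon|B|$, then fewer than $\varepsilon|A|$ vertices of $A$ have fewer than $(\eta-\varepsilon)|S|$ outneighbors in $S$; otherwise these vertices and $S$ would form a large subpair of density below $\eta-\varepsilon$. The same holds for inneighbors with $A$ and $B$ exchanged.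

We use the regularity lemma for digraphs \cite{AS} in the degree form of \cite{KKO}.

\begin{lemma}\label{lem:reg}
For every $\varepsilon>0$ there are $M$ and $n_1$ such that for every $\eta\in[0,1]$ and every digraph $D$ on $n\ge n_1$ vertices there are a partition $V_0,V_1,\dots,V_t$ of $V(D)$ and a spanning subdigraph $D'\subseteq D$ such that $t\le M$, $|V_0|\le\varepsilon n$, $|V_1|=\dots=|V_t|$, every vertex has out- and indegree in $D'$ greater than its out- and indegree in $D$ minus $(\eta+\varepsilon)n$, no arc of $D'$ lies inside a set $V_p$ with $p\ge1$, and for distinct $p,q\ge1$ the pair $(V_p,V_q)$ is $\varepsilon$-regular in $D'$ with density $0$ or at least $\eta$.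
\end{lemma}

Apply the lemma to $D$. The sets $V_1,\dots,V_t$ are the \emph{clusters}; their common size $\ell$ satisfies $\ell\ge(1-\varepsilon)n/t\ge n/(2M)$. The \emph{reduced digraph} $\mathcal R$ has vertex set $[t]$ and an arc $pq$ whenever $(V_p,V_q)$ has density at least $\eta$ in $D'$. Give each $p\in[t]$ mass $\mu(p)=\ell/k'$. Then
\begin{equation}\label{eq:B1}
\mu\big(N^+_{\mathcal R}(p)\big)\ge\tfrac8{15}\quad\text{and}\quad\mu\big(N^-_{\mathcal R}(p)\big)\ge\tfrac8{15}\qquad\text{for all }p\in[t].
\end{equation}
Indeed, a vertex of $V_p$ has more than $(1+\gamma)\frac{8k}{15}-(\eta+2\varepsilon)n$ outneighbors in $D'$ outside $V_0$, all in clusters $V_q$ with $pq\in A(\mathcal R)$, and this number is at least $\frac8{15}k'$ because $\frac4{15}\gamma k\ge\frac4{15}\gamma^2n\ge(\eta+2\varepsilon)n$. The argument for inneighbors is the same.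

Let $\mathcal B$ be the bipartite graph with vertices $p^+$ and $p^-$ for $p\in[t]$ and an edge $p^+q^-$ for each arc $pq$ of $\mathcal R$. The components of $\mathcal B$ are the \emph{blocks}. For a block $i$ let $X_i$ be the set of $p$ with $p^+$ in block $i$, let $Y_i$ be the set of $q$ with $q^-$ in block $i$, and let $E_i$ be the set of arcs $pq$ of $\mathcal R$ with $p\in X_i$. The $X_i$ partition $[t]$, and so do the $Y_i$. We have $E_i\subseteq X_i\times Y_i$, neighborhoods in $E_i$ are neighborhoods in $\mathcal R$, and \eqref{eq:B1} gives $\mu(X_i),\mu(Y_i)\ge\frac8{15}$.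

Regularity says nothing about a single vertex, so we record directly which blocks it can reach. A vertex $x$ of $D$ \emph{out-sees} block $i$ if it has at least $\eta\ell$ outneighbors in $D$ in some cluster $V_q$ with $q\in Y_i$. It \emph{in-sees} block $i$ if it has at least $\eta\ell$ inneighbors in some $V_p$ with $p\in X_i$. Fix a vertex $x^+$ of outdegree and a vertex $x^-$ of indegree at least $2(1+\gamma)k$. Let $J^+$ be the set of blocks out-seen by $x^+$ and $J^-$ the set of blocks in-seen by $x^-$. At most $(\varepsilon+\eta)n\le\gamma^2n\le\gamma k$ outneighbors of $x^+$ lie in $V_0$ or in clusters that contain fewer than $\eta\ell$ of them. The others, at least $2k'$ in number, lie in clusters $V_q$ with $q\in Y_j$, $j\in J^+$. The same count applies to $x^-$, so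
\begin{equation}\label{eq:B2}
\sum_{j\in J^+}\mu(Y_j)\ge2,\qquad\sum_{i\in J^-}\mu(X_i)\ge2 .
\end{equation}

Give every vertex of $T$ weight $\omega_0=(1+\frac\gamma4)/k'$. This is slightly more than the mass $1/k'$ of a host vertex, so that a fractional solution leaves room in each cluster. For $S\subseteq V(T)$ let $a(S)$ and $b(S)$ be the total weights of the plus and of the minus vertices of $S$, and $\omega(S)=a(S)+b(S)$. Since $T$ is balanced and $k$ is large,
\begin{equation}\label{eq:half}
a(T)=b(T)=\omega_0\frac{k+1}2<\frac12 .
\end{equation}

\subsection{The embedding lemma}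

\begin{lemma}\label{lem:embed}
Let $z$ be a plus vertex of $T$ and $x\in V(D)$, and assign every component of $T-z$ to a block that is out-seen by $x$. Let $I$ be the set of blocks used, and let $a_i$ and $b_i$ be the total plus and minus weights assigned to block $i$. If
\begin{equation}\label{eq:C1}
a_i+b_j\le\mu(X_i\cup Y_j)\qquad\text{for all }i,j\in I,
\end{equation}
then $T\subseteq D$. The same holds if $z$ is a minus vertex and the blocks are in-seen by $x$.
\end{lemma}

\begin{proof}
Reversing all arcs of $D$, $D'$ and $T$ keeps the partition and its properties, exchanges $X_i$ with $Y_i$, $a_i$ with $b_i$, and out-seeing with in-seeing, and maps the family of conditions \eqref{eq:C1} to itself. So it suffices to treat a plus vertex $z$.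

By \eqref{eq:B1}, \eqref{eq:half} and \eqref{eq:C1}, Lemma~\ref{lem:frac} gives distributions $w_i$ on $E_i$, $i\in I$, that satisfy \eqref{eq:load} for $V=[t]$. We cut $T-z$ into small pieces, send each piece to a random arc of $\mathcal R$, connect the pieces through short walks in $\mathcal B$, and then embed greedily. Root $T$ at $z$ and put
\[
\Lambda=\max\{2,(\log n)^c\},\quad\beta=\frac{\varepsilon\gamma^2}{10^4M^3},\quad\sigma=\lceil\beta k\rceil+1,\quad\rho=\frac{3\Lambda^{2M+1}}\beta .
\]
As $\rho$ is polylogarithmic in $n$ and $\ell\ge n/(2M)$, we have $\rho\le\varepsilon\ell/2$ for large $n$. This is the only use of the bound on $\Delta(T)$. Also $\sigma\le\beta n/2+2\le\beta M\ell+2\le\varepsilon\ell/2$.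

\medskip\noindent\emph{Pieces.} Treat each component of $T-z$ as follows. While more than $\sigma$ vertices remain, take a deepest vertex whose remaining subtree has at least $(\sigma-1)/\Lambda$ vertices. It has at most $\Lambda$ children, each with a remaining subtree of fewer than $(\sigma-1)/\Lambda$ vertices, so its own remaining subtree has at most $\sigma$ vertices. Cut this subtree off as a \emph{piece}. What remains at the end contains the root of the component and is also a piece. Every piece is a tree on at most $\sigma$ vertices. Its vertex closest to $z$ is its \emph{top}, and the parent of a top is $z$ or lies in another piece. The number of pieces is at most $\frac{(k+1)\Lambda}{\beta k}+\Lambda\le3\Lambda/\beta$.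

\medskip\noindent\emph{An arc for each piece.} A piece \emph{belongs} to block $i$ if its component of $T-z$ is assigned to $i$. Independently for all pieces, choose for a piece belonging to $i$ an arc of $E_i$ with distribution $w_i$. For $p\in[t]$ let $\mathrm{load}(p)$ be the number of plus vertices in pieces whose arc has tail $p$ plus the number of minus vertices in pieces whose arc has head $p$. By \eqref{eq:load},
\[
\mathbb E\,\mathrm{load}(p)\le\frac{\mu(p)}{\omega_0}=\frac\ell{1+\gamma/4}\le\Big(1-\frac\gamma5\Big)\ell .
\]
The load is a sum of independent variables, one for each piece $\Pi$, with values in $[0,|\Pi|]$, so its variance is at most $\sum_\Pi|\Pi|^2\le\sigma(k+1)\le2\beta n^2$. By Chebyshev's inequality the probability that $\mathrm{load}(p)>(1-\frac{3\gamma}{20})\ell$ is at most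
\[
\frac{2\beta n^2}{(\gamma\ell/20)^2}\le\frac{3200\beta M^2}{\gamma^2}<\frac1M .
\]
As $t\le M$, we can fix a choice of arcs with $\mathrm{load}(p)\le(1-\frac{3\gamma}{20})\ell$ for all $p$.

\medskip\noindent\emph{A cluster for each vertex.} The cluster of a top is dictated by its parent and need not be an end of the arc of its piece. Since a block is connected, the first few levels of the piece can walk to that arc. We define for every $v\in V(T-z)$ a cluster index $\kappa(v)$, for $v$ itself, and an index $\nu(v)$, for the children of $v$, going through the pieces from $z$ downwards. For $i\in I$ fix $q_i\in Y_i$ such that $x$ has at least $\eta\ell$ outneighbors in $V_{q_i}$.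

Let $\Pi$ be a piece belonging to block $i$, with arc $pq\in E_i$ and top $v_\Pi$. If the parent of $v_\Pi$ is $z$, let $W_0=q_i^-$; here $v_\Pi$ is minus. If the parent is $v'\ne z$, let $W_0$ be the copy of $\nu(v')$ in $\mathcal B$ with the sign of $v_\Pi$. Let $W_0,W_1,W_2,\dots$ be the walk in block $i$ that follows a shortest path from $W_0$ to $\{p^+,q^-\}$ and then alternates between $p^+$ and $q^-$. For a vertex $v$ at depth $g$ in $\Pi$ let $\kappa(v)$ and $\nu(v)$ be the indices in $[t]$ of $W_g$ and $W_{g+1}$. Signs alternate along the walk as they do along paths in $T$, so $W_g$ has the sign of $v$ and $W_{g+1}$ has the sign of the children of $v$. In particular the starting vertex $W_0$ of every later piece whose top is a child of $v$ lies again in block $i$, and the walk for that piece exists. The construction gives: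
\begin{itemize}
\item[(i)] every child $u$ of a vertex $v\ne z$ has $\kappa(u)=\nu(v)$;
\item[(ii)] $\kappa(v)\nu(v)\in A(\mathcal R)$ for plus $v$, and $\nu(v)\kappa(v)\in A(\mathcal R)$ for minus $v$;
\item[(iii)] $|\kappa^{-1}(p)|\le(1-\frac\gamma{20})\ell$ for all $p\in[t]$.
\end{itemize}
For (iii), a path in $\mathcal B$ has fewer than $2t$ edges, so a vertex at depth at least $2t$ in its piece has as cluster the tail of the arc of the piece if it is plus and the head if it is minus; such vertices are counted by the load. Each piece has at most $1+\Lambda+\dots+\Lambda^{2t-1}\le\Lambda^{2t}$ vertices at smaller depth, so there are at most $\rho$ of them altogether, and $\rho\le\varepsilon\ell/2\le\gamma\ell/10$.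

\medskip\noindent\emph{The greedy embedding.} While one piece is embedded, the set of free vertices in each cluster hardly changes, so it is enough to choose images that have many neighbors in the free set as it was when the piece began. The top is an exception: it is embedded earlier, with the piece of its parent, when this set is not yet known. We therefore reserve a small fixed set in each cluster for the children of tops. Fix $Z_p\subseteq V_p\setminus\{x\}$ with $|Z_p|=\lceil\eta\ell/4\rceil$, and let $V_p^\circ=V_p\setminus(Z_p\cup\{x\})$. Every $u\in V(T-z)$ will be placed in $V_{\kappa(u)}$, namely in $Z_{\kappa(u)}$ if its parent is a top and in $V^\circ_{\kappa(u)}$ otherwise. At most $3\Lambda^2/\beta\le\rho$ vertices are children of tops.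

For $u\in V(T-z)$, a \emph{$u$-neighbor} of a host vertex is an outneighbor in $D'$ if $u$ is plus and an inneighbor in $D'$ if $u$ is minus. For $S\subseteq V_{\nu(u)}$ with $|S|\ge\varepsilon\ell$ let $\mathrm{Bad}(u,S)$ be the set of vertices of $V_{\kappa(u)}$ with fewer than $(\eta-\varepsilon)|S|$ $u$-neighbors in $S$. By (ii) and regularity,
\begin{equation}\label{eq:bad}
|\mathrm{Bad}(u,S)|<\varepsilon\ell .
\end{equation}
Vertices are embedded one at a time, and the image $\varphi(u)$ has to avoid exactly one such set, $\mathrm{Bad}(u,S_u)$. Here $S_u=Z_{\nu(u)}$ if $u$ is a top, and $S_u=F_{\nu(u)}$, defined below, otherwise. Note $|Z_p|\ge\varepsilon\ell$.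

Set $\varphi(z)=x$. The children of $z$ are tops. A child $u$ in a component assigned to $i$ is placed on an outneighbor of $x$ in $V^\circ_{q_i}$. There are at least $\eta\ell-|Z_{q_i}|\ge\eta\ell/2$ of these, fewer than $\varepsilon\ell$ lie in $\mathrm{Bad}(u,S_u)$, at most $\Lambda$ are occupied, and $\eta\ell/2>\varepsilon\ell+\Lambda$.

Now process the pieces in an order in which the piece containing the parent of a top comes before the piece of that top. Processing $\Pi$ means going through its vertices $v$ in breadth-first order and embedding all children of $v$, including those that are tops of other pieces. So the top of $\Pi$ is already embedded when $\Pi$ is processed. At that moment let $F_p$ be the set of unoccupied vertices of $V_p^\circ$, for each $p$, and keep these sets fixed while $\Pi$ is processed. By (iii),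
\[
|F_p|\ge\ell-|Z_p|-1-\Big(1-\frac\gamma{20}\Big)\ell\ge\frac{\gamma\ell}{20}-\frac{\eta\ell}4-2\ge\frac{\gamma\ell}{40}\ge\varepsilon\ell .
\]
Let $u$ be a child of $v\in\Pi$. If $u$ is not a top, then $u\in\Pi$ and $S_u$ refers to the sets $F_p$ of $\Pi$.

If $v$ is the top of $\Pi$, then $\varphi(v)\notin\mathrm{Bad}(v,Z_{\nu(v)})$, so $\varphi(v)$ has at least $(\eta-\varepsilon)\eta\ell/4\ge\eta^2\ell/8>2\varepsilon\ell$ $v$-neighbors in $Z_{\nu(v)}$. At most $\rho\le\varepsilon\ell/2$ of them are occupied and fewer than $\varepsilon\ell$ lie in $\mathrm{Bad}(u,S_u)$ by \eqref{eq:bad}, so one is left for $\varphi(u)$.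

If $v$ is not the top of $\Pi$, then $\varphi(v)$ was chosen during the processing of $\Pi$ outside $\mathrm{Bad}(v,F_{\nu(v)})$, so it has at least $(\eta-\varepsilon)\gamma\ell/40\ge\eta\gamma\ell/80>3\varepsilon\ell$ $v$-neighbors in $F_{\nu(v)}$. Since the processing of $\Pi$ began, only vertices of $\Pi$ and tops have been embedded, at most $\sigma+\rho\le\varepsilon\ell$ in all. Again fewer than $\varepsilon\ell$ vertices lie in $\mathrm{Bad}(u,S_u)$, so one is left for $\varphi(u)$.

In both cases $\varphi(u)\in V_{\nu(v)}=V_{\kappa(u)}$ by (i), and the arc between $\varphi(v)$ and $\varphi(u)$ has the required direction. This embeds $T$.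
\end{proof}

\section{Finding an assignment}\label{sec:assign}

We keep the setting of Section~\ref{sec:embed} and suppose, for a contradiction, that $T\not\subseteq D$. Let $z_0$ be the vertex given by Lemma~\ref{lem:centroid}. Reversing all arcs of $D$ and $T$ at the outset preserves the hypotheses and the conclusion of Theorem~\ref{thm:upper}, so we assume that $z_0$ is a plus vertex.

For blocks $i,j$ define the \emph{deficiency}
\[
d_{ij}=1-\mu(X_i\cup Y_j)=1-\mu(X_i)-\mu(Y_j)+\mu(X_i\cap Y_j),
\]
the amount by which $X_i\cup Y_j$ falls short of holding the whole tree. An \emph{assignment at $z\in V(T)$} sends each component of $T-z$ to a block in $J^+$ if $z$ is plus and in $J^-$ if $z$ is minus. It is \emph{good} if \emph{condition $(i,j)$}, namely $a_i+b_j\le1-d_{ij}$, holds for all used blocks $i,j$. By Lemma~\ref{lem:embed} with $x=x^+$ or $x=x^-$,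
\begin{equation}\label{eq:nogood}
\text{no vertex of $T$ has a good assignment.}
\end{equation}
We describe assignments by dividing the components into groups and sending the groups to distinct blocks. A group is identified with its vertex set; it may be empty, in which case we merely check more conditions than necessary.

As a guide, take the two hosts of Section~\ref{sub:heur} with $\delta=\frac8{15}$. In the grid all sixteen deficiencies equal $1-\frac74\delta=\frac1{15}$. For the cliques $d_{ii}=\frac7{15}$ and $d_{ij}=-\frac1{15}$ for $i\ne j$. The proof shows that an assignment at $z_0$ can fail only if the blocks seen by $x^+$ resemble the grid, in that all deficiencies are positive, and $T$ resembles the tree of Section~\ref{sec:lower}. It then moves the root into one of the two large branches.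

\subsection{The deficiency matrix}

\begin{lemma}\label{lem:def}
\begin{enumerate}
\item[(a)] $d_{ii}>0$ for every block $i$, and $|J^+|,|J^-|\ge3$.
\item[(b)] For every nonempty set $J$ of blocks and every block $i$, the sums $\sum_{j\in J}d_{ij}$ and $\sum_{j\in J}d_{ji}$ are at most $\frac{8-|J|}{15}$. In particular $d_{ii}\le\frac7{15}$, and $d_{ij}<\frac25$ for $i\ne j$.
\item[(c)] If $|J^+|=3$, then $\sum_{j\in J^+}d_{ij}<0$ for every $i$. If $|J^-|=3$, then $\sum_{i\in J^-}d_{ij}<0$ for every $j$.
\item[(d)] Let $K$ be a set of four blocks and consider the matrix $(d_{ij})_{i,j\in K}$. In every row and every column the smallest off-diagonal entry is less than $\frac4{45}$ and the second smallest is less than $\frac16$. The smallest of all $16$ entries is at most $\frac1{15}$. If all entries are positive, then all are less than $\frac4{15}$.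
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose $d_{ii}\le0$. Take $pq\in E_i$. Since $(V_p,V_q)$ has density at least $\eta$, some $x\in V_p$ has at least $\eta\ell$ outneighbors in $V_q$, so $x$ out-sees $i$. Assign all components of $T-z_0$ to $i$. Then $a_i+b_i\le1\le\mu(X_i\cup Y_i)$, and Lemma~\ref{lem:embed} gives $T\subseteq D$, a contradiction. So $d_{ii}>0$, hence $\mu(X_i),\mu(Y_i)<1$ for all $i$, and \eqref{eq:B2} needs at least three summands.

(b) The sets $X_i\cap Y_j$, $j\in J$, are disjoint subsets of $X_i$. Therefore
\begin{equation}\label{eq:D1}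
\sum_{j\in J}d_{ij}\le|J|-(|J|-1)\mu(X_i)-\sum_{j\in J}\mu(Y_j),
\end{equation}
and since all masses are at least $\frac8{15}$, this is at most $|J|-(2|J|-1)\frac8{15}=\frac{8-|J|}{15}$. For columns exchange $X$ and $Y$. Taking $J=\{i\}$ gives $d_{ii}\le\frac7{15}$, and $J=\{i,j\}$ gives $d_{ii}+d_{ij}\le\frac25$ with $d_{ii}>0$.

(c) By \eqref{eq:D1} and \eqref{eq:B2} the first sum is at most $3-\frac{16}{15}-2=-\frac1{15}$, and the column version of \eqref{eq:D1} gives the same bound for the second.

(d) A row or column has sum at most $\frac4{15}$ and a positive diagonal entry, so three times its smallest off-diagonal entry is less than $\frac4{15}$. Its two largest off-diagonal entries and its diagonal entry have sum at most $\frac13$, so the smaller of these two is less than $\frac16$. The average of all entries is at most $\frac1{16}\cdot4\cdot\frac4{15}=\frac1{15}$. If all entries are positive, each is less than its row sum.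
\end{proof}

Part (a) and (c) are where the bound $\Delta(D)\ge2(1+\gamma)k$ is used. By (b) and \eqref{eq:half}, three rules settle most conditions:
\begin{itemize}
\item[(R1)] condition $(i,i)$ holds if $a_i+b_i\le\frac8{15}$;
\item[(R2)] condition $(i,j)$ with $i\ne j$ holds if $a_i+b_j\le\frac35$;
\item[(R3)] condition $(i,j)$ holds if $d_{ij}\le0$.
\end{itemize}
We also need to divide a group into two when a fourth block is available.

\begin{lemma}\label{lem:split}
Nonnegative numbers with sum at most $\frac12$ and maximum $\mathfrak m$ can be divided into two parts, one with sum at most $\max(\mathfrak m,\frac13)$ and the other with sum at most $\frac14$.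
\end{lemma}

\begin{proof}
Let $A$ be the sum. In any division the smaller part is at most $A/2\le\frac14$, so it suffices to make both parts at most $\max(\mathfrak m,\frac23A)$. If $\mathfrak m\ge A/3$, take $\{\mathfrak m\}$ and the rest. Otherwise add numbers one by one until the sum first reaches $A/3$; it is then below $A/3+\mathfrak m<\frac23A$, and the rest is at most $\frac23A$.
\end{proof}

\subsection{Three groups at $z_0$}

Let $G_1,G_2,G_3$ be the groups from Lemma~\ref{lem:centroid}; each has at most $\frac{k+1}2$ vertices, so $\omega(G_g)\le\frac12$. The \emph{value} of an ordered pair $(g,h)$ of distinct indices is $a(G_g)+b(G_h)$, and the pair is \emph{critical} if its value exceeds $\frac35$. Number the groups so that $(1,2)$ has the largest value.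

\begin{lemma}\label{lem:three}
At most one pair other than $(1,2)$ is critical, and it is $(1,3)$ or $(3,2)$. There are no distinct $i,j,r\in J^+$ such that $a(G_1)+b(G_2)\le1-d_{ij}$, and $d_{ir}\le\frac14$ in case $(1,3)$ is critical, and $d_{rj}\le\frac14$ in case $(3,2)$ is critical.
\end{lemma}

\begin{proof}
Two pairs with different first entries and different second entries have values summing to at most $a(T)+b(T)<1$, so they are not both critical. If any pair is critical, so is $(1,2)$; every other critical pair then has first entry $1$ or second entry $2$, and $(1,3)$ and $(3,2)$ exclude each other. By the choice of numbering $b(G_3)\le b(G_2)$ and $a(G_3)\le a(G_1)$, so $a(G_3),b(G_3)\le\frac14$ and the values of $(1,3)$ and $(3,2)$ are at most $\frac34$. Given $i,j,r$ as described, send $G_1\mapsto i$, $G_2\mapsto j$, $G_3\mapsto r$. Diagonal conditions hold by (R1), those of noncritical pairs by (R2), and those of critical pairs by the assumed inequalities. This contradicts \eqref{eq:nogood}.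
\end{proof}

\begin{lemma}\label{lem:J3}
$|J^+|\ge4$.
\end{lemma}

\begin{proof}
Suppose $|J^+|=3$ and consider the matrix $(d_{ij})_{i,j\in J^+}$. Its diagonal is positive and its row sums are negative, so every row has a negative off-diagonal entry. Call a row or column \emph{useful} if one of its off-diagonal entries is negative and the other is at most $\frac14$. Since $a(G_1)+b(G_2)<1$, a useful row contradicts Lemma~\ref{lem:three} unless $(3,2)$ is critical, and a useful column contradicts it unless $(1,3)$ is critical. As these pairs are not both critical, it suffices to find a useful row and a useful column.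

If no off-diagonal entry exceeds $\frac14$, every row is useful, and so is every column that contains a negative entry. So let $J^+=\{i,r,j\}$ with $d_{ir}>\frac14$. From $d_{ir}>\frac14$ and $d_{ii}>0$ we get
\[
\mu(X_i\cap Y_r)>\mu(X_i)+\mu(Y_r)-\tfrac34,\qquad\mu(X_i\cap Y_i)>\mu(X_i)+\mu(Y_i)-1 .
\]
The left sides sum to at most $\mu(X_i)$, so $\mu(Y_i)+\mu(Y_r)<\frac74-\frac8{15}=\frac{73}{60}$. Hence $\mu(Y_i),\mu(Y_r)<\frac{73}{60}-\frac8{15}=\frac{41}{60}$, while \eqref{eq:B2} gives $\mu(Y_j)>\frac{47}{60}$. The same computation applies to any off-diagonal entry above $\frac14$ and shows that neither of its indices is $j$. So all off-diagonal entries in row $j$ and column $j$ are at most $\frac14$. Row $j$ has a negative entry and is useful. Row $i$ has $d_{ii},d_{ir}>0$, so $d_{ij}<0$, and column $j$ is useful.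
\end{proof}

\subsection{Two heavy branches}

Fix $K^+\subseteq J^+$ with $|K^+|=4$. Let $e$ be the smallest off-diagonal entry of $(d_{ij})_{i,j\in K^+}$, and fix $i\ne j$ in $K^+$ with $d_{ij}=e$. By Lemma~\ref{lem:def}(d), $e<\frac4{45}$, and there are $r,r'\in K^+\setminus\{i,j\}$ with $d_{ir}<\frac16$ and $d_{r'j}<\frac16$. We use repeatedly that
\[
\tfrac12+e<\tfrac{53}{90}<\tfrac35,\qquad\tfrac12-e>\tfrac{37}{90}>\tfrac13 .
\]

\begin{lemma}\label{lem:LR}
All $16$ entries of $(d_{ij})_{i,j\in K^+}$ are positive, and there are distinct components $L,R$ of $T-z_0$ with $a(L)+b(R)>1-e$. Consequently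
\begin{equation}\label{eq:LR}
a(L),\,b(R)>\tfrac12-e,\qquad b(L),\ a(R),\ a(T-L),\ b(T-R)<e .
\end{equation}
\end{lemma}

\begin{proof}
Lemma~\ref{lem:three}, applied to $i,j,r'$ if $(3,2)$ is critical and to $i,j,r$ otherwise, gives $a(G_1)+b(G_2)>1-e$. The left side is less than $1$, so $e>0$, and all entries are positive. Moreover $a(G_1),b(G_2)>\frac12-e$, so by \eqref{eq:half} every set disjoint from $G_1$ has $a$-weight less than $e$ and every set disjoint from $G_2$ has $b$-weight less than $e$. It remains to replace $G_1$ and $G_2$ by single components; if the weight were spread over several, we could use the fourth block.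

Let $L$ be a component in $G_1$ with largest $a$-weight, and suppose $a(L)\le\vartheta:=1-e-b(G_2)$. Since $\vartheta\ge\frac12-e>\frac13$, Lemma~\ref{lem:split} divides the components in $G_1$ into groups $G',G''$ with $a(G')\le\vartheta$ and $a(G'')\le\frac14$. Send $G'\mapsto i$, $G_2\mapsto j$, $G''\mapsto r'$ and $G_3$ to the fourth block. Condition $(i,j)$ holds since $a(G')+b(G_2)\le1-e$, and $(r',j)$ holds since $\frac14+\frac12<1-\frac16$. In every other off-diagonal condition, either the $b$-term comes from a group disjoint from $G_2$ or the $a$-term is $a(G_3)$; the sum is less than $\frac12+e$ and (R2) applies. All groups have weight at most $\frac12$, so (R1) applies. The assignment is good, a contradiction. Hence $a(L)+b(G_2)>1-e$, so $a(L)>\frac12-e$ and every set disjoint from $L$ has $a$-weight less than $e$.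

Let $G^*$ be the union of all components in $G_1$ or $G_3$ other than $L$; then $a(G^*),b(G^*)<e$. Let $R$ be a component in $G_2$ with largest $b$-weight, and suppose $b(R)\le\vartheta':=1-e-a(L)$. Since $\vartheta'\ge\frac12-e>\frac13$, we can divide $G_2$ into $G',G''$ with $b(G')\le\vartheta'$ and $b(G'')\le\frac14$. Send $L\mapsto i$, $G'\mapsto j$, $G''\mapsto r$ and $G^*$ to the fourth block. Condition $(i,j)$ holds since $a(L)+b(G')\le1-e$, and $(i,r)$ holds since $\frac12+\frac14<1-\frac16$. In every other off-diagonal condition, either the $a$-term comes from a group disjoint from $L$ or the $b$-term is $b(G^*)$, so (R2) applies. The groups have weight at most $\frac12$, since $\omega(G^*)<2e$. This is again a good assignment, a contradiction. Hence $a(L)+b(R)>1-e$.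

Finally, $a(L),b(R)\le\frac12$ gives the first part of \eqref{eq:LR}, and the second follows from \eqref{eq:half}, as $L\subseteq T-R$ and $R\subseteq T-L$.
\end{proof}

To move the root to the neighbor of $z_0$ in a branch $H$, we need $T-H$ to fit into a single block. So we need $H$ to be heavy in total weight, and for this we also use the diagonal entries.

\begin{lemma}\label{lem:H}
Some $H\in\{L,R\}$ has $\omega(H)>\frac7{15}$.
\end{lemma}

\begin{proof}
Let $S$ be the union of the components of $T-z_0$ other than $L$ and $R$; by \eqref{eq:LR}, $a(S),b(S)<e$. For distinct $i',j'\in K^+$ send $L$ and $R$ to $i'$ and $S$ to $j'$. Conditions $(i',j')$ and $(j',i')$ have sums less than $\frac12+e$, and $(j',j')$ has sum less than $2e$; they hold by (R2) and (R1). By \eqref{eq:nogood} condition $(i',i')$ fails, so $\omega(L)+\omega(R)>1-d_{i'i'}$ for every $i'\in K^+$. Also $\omega(L)+\omega(R)\ge a(L)+b(R)>1-e$. Thus $\omega(L)+\omega(R)>1-e_0$, where $e_0$ is the smallest of the $16$ entries, and $e_0\le\frac1{15}$ by Lemma~\ref{lem:def}(d).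
\end{proof}

\subsection{Moving the root}

\begin{lemma}\label{lem:Jminus}
$|J^-|\ge4$, and $d_{i'j'}>0$ for all $i',j'\in J^-$.
\end{lemma}

\begin{proof}
Suppose $d_{i'j'}\le0$ for some $i',j'\in J^-$; then $i'\ne j'$. Let $H$ be as in Lemma~\ref{lem:H} and let $v$ be the neighbor of $z_0$ in $H$, a minus vertex. The components of $T-v$ are $U=T-H$ and the components of $H-v$, and $\omega(U)<1-\frac7{15}=\frac8{15}$, $\omega(H-v)\le\frac12$. If $H=L$, send $L-v\mapsto i'$ and $U\mapsto j'$. If $H=R$, send $U\mapsto i'$ and $R-v\mapsto j'$. The diagonal conditions hold by (R1) and condition $(i',j')$ holds by (R3). The sum in condition $(j',i')$ is at most $a(T-L)+b(L)$ in the first case and $a(R)+b(T-R)$ in the second, hence less than $2e$ by \eqref{eq:LR}, and (R2) applies. The assignment at $v$ is good, a contradiction. So all entries are positive, and Lemma~\ref{lem:def}(a),(c) gives $|J^-|\ge4$.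
\end{proof}

Fix $K^-\subseteq J^-$ with $|K^-|=4$. Now both $K^+$ and $K^-$ have only positive entries, so we may use a root of either sign. We choose it deep enough in $L$ to break up the plus weight of $L$, which is what obstructed the assignments at $z_0$.

\begin{proof}[End of the proof of Theorem~\ref{thm:upper}]
Root $T$ at $z_0$ and let $T(u)$ be the subtree at $u$. The root of $L$ has $a(L)>\frac12-e>\frac{37}{90}$. Let $z\in L$ be a vertex at maximum distance from $z_0$ with $a(T(z))>\frac{37}{90}$. The components of $T-z$ are $U=T-T(z)$, with
\[
a(U)<\tfrac12-\tfrac{37}{90}=\tfrac4{45},\qquad b(U)\le\tfrac12,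
\]
and the trees $T(u)$ for the children $u$ of $z$. Each of these has $a(T(u))\le\frac{37}{90}$, and their total $b$-weight is at most $b(L)<e<\frac4{45}$. By Lemma~\ref{lem:split} they can be divided into groups $G',G''$ with $a(G')\le\frac{37}{90}$ and $a(G'')\le\frac14$.

Let $K^*=K^+$ if $z$ is plus and $K^*=K^-$ if $z$ is minus. Take any $j'\in K^*$. By Lemma~\ref{lem:def}(d) we have $d_{j'j'}<\frac4{15}$, and there are distinct $i',i''\in K^*\setminus\{j'\}$ with $d_{i'j'}<\frac4{45}$ and $d_{i''j'}<\frac16$. Send $G'\mapsto i'$, $G''\mapsto i''$, $U\mapsto j'$. The three conditions that involve $b(U)$ hold: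
\begin{align*}
(i',j'):&\quad a(G')+b(U)\le\tfrac{37}{90}+\tfrac12=1-\tfrac4{45}<1-d_{i'j'},\\
(i'',j'):&\quad a(G'')+b(U)\le\tfrac14+\tfrac12<1-\tfrac16<1-d_{i''j'},\\
(j',j'):&\quad a(U)+b(U)<\tfrac4{45}+\tfrac12=\tfrac{53}{90}<\tfrac{11}{15}<1-d_{j'j'}.
\end{align*}
In the other six conditions the $b$-term is $b(G')$ or $b(G'')$, less than $\frac4{45}$, and the $a$-term is at most $\frac{37}{90}$, so the sum is less than $\frac12$ and (R1) or (R2) applies. The assignment at $z$ is good, which contradicts \eqref{eq:nogood}. Hence $T\subseteq D$.
\end{proof}

\begin{remark}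
The constant is forced at the passage from Lemma~\ref{lem:H} to Lemma~\ref{lem:Jminus}. If all masses $\mu(X_i),\mu(Y_i)$ are at least $\delta$, then \eqref{eq:D1} bounds the row sums over four blocks by $4-7\delta$, so $e_0\le1-\frac74\delta$, which gives $\omega(H)>\frac78\delta$ and $\omega(T-H)<1-\frac78\delta$. The rule for diagonal conditions requires weight at most $\delta$, and $1-\frac78\delta\le\delta$ holds exactly when $\delta\ge\frac8{15}$. These are the two inequalities of Section~\ref{sub:heur}, the first from the grid and the second from the cliques.
\end{remark}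

\begin{thebibliography}{9}

\bibitem{AS} Alon and Shapira, \emph{J. Comput. System Sci.} 69 (2004).

\bibitem{KKO} Kelly, K\"uhn and Osthus, \emph{Combin. Probab. Comput.} 17 (2008).

\bibitem{KSS} George Kontogeorgiou, Giovanne Santos and Maya Stein, Antidirected trees in directed graphs, arXiv:2501.11726 (2025).

\end{thebibliography}
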